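\title{Word length and diagram length in finitely generated diagram groups}

\begin{abstract}
An element of a diagram group has two natural sizes: its word length with respect to a finite generating set, and the number of cells of the reduced diagram that represents it. We prove that these are biLipschitz equivalent in every finitely generated diagram group, over any semigroup presentation, finite or infinite. More generally, every finitely generated subgroup $G$ of a diagram group lies in a finitely generated subgroup whose word length is equivalent to the diagram length on $G$; a subgroup of Thompson's group $F$ shows that $G$ itself need not have this property. The proof reads a loop in the Squier complex with a cut that moves along the words, and orders the cells so that the cut travels a linear distance.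
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{semigroup presentation} $\mathcal P=\langle\Sigma\mid\mathcal R\rangle$ consists of an alphabet $\Sigma$ and a set $\mathcal R$ of relations $u=v$, where $u,v\in\Sigma^+$ are nonempty words. Neither $\Sigma$ nor $\mathcal R$ is assumed finite. As usual \cite{GS97}, relations of the form $u=u$ are excluded. A derivation of one word from another, by repeatedly replacing a subword $u$ with $v$ or $v$ with $u$, can be drawn in the plane with one cell for each replacement.

A \emph{diagram} over $\mathcal P$, in the sense of Guba and Sapir \cite{GS97}, is a finite planar directed $2$-complex in which every edge is labeled by a letter of $\Sigma$, there are distinguished \emph{top} and \emph{bottom} paths running from an initial vertex to a terminal vertex, and every $2$-cell has a top path labeled $u$ and a bottom path labeled $v$ for some relation $u=v$ or $v=u$ of $\mathcal R$. Figure~\ref{fig:theta} shows an example. A diagram with top label $a$ and bottom label $b$ is an \emph{$(a,b)$-diagram}. An $(a,b)$-diagram and a $(b,c)$-diagram are \emph{concatenated} by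 gluing the bottom path of the first to the top path of the second. A \emph{dipole} is a pair of cells $(\pi,\pi')$ such that the bottom path of $\pi$ is the top path of $\pi'$ and the two cells are mirror images, that is, the top label of $\pi$ is the bottom label of $\pi'$. A dipole is \emph{canceled} by removing the two cells and gluing the top path of $\pi$ to the bottom path of $\pi'$. A diagram without dipoles is \emph{reduced}, and every diagram reduces to a unique reduced diagram \cite{GS97}. For a \emph{baseword} $w\in\Sigma^+$, the \emph{diagram group} $D(\mathcal P,w)$ is the set of reduced $(w,w)$-diagrams, with concatenation followed by reduction as product. For example, $D(\langle x\mid x=x^2\rangle,x)$ is Thompson's group $F$ \cite{GS97}.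

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (0,0)--(4.5,0);
\draw (0,0) .. controls (0.5,2.2) and (4,2.2) .. (4.5,0);
\draw (1.5,0) .. controls (2,1) and (4,1) .. (4.5,0);
\draw (0,0) .. controls (0.5,-1) and (2.5,-1) .. (3,0);
\draw (0,0) .. controls (0.5,-2.2) and (4,-2.2) .. (4.5,0);
\fill (0,0) circle (1.6pt) (1.5,0) circle (1.6pt) (3,0) circle (1.6pt) (4.5,0) circle (1.6pt);
\node at (1.6,0.95) {$1$};
\node at (3,0.35) {$2$};
\node at (1.5,-0.35) {$3$};
\node at (2.9,-0.95) {$4$};
\end{tikzpicture}
\caption{A reduced $(x,x)$-diagram over $\langle x\mid x=x^2\rangle$. All edges are labeled $x$ and directed from left to right. Read from top to bottom, cell $1$ replaces $x$ by $xx$, cell $2$ replaces the second letter by $xx$, cell $3$ replaces the first two letters of $xxx$ by $x$, and cell $4$ replaces $xx$ by $x$.}\label{fig:theta}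
\end{figure}

The \emph{diagram length} $\#(g)$ of $g\in D(\mathcal P,w)$ is the number of $2$-cells of the reduced diagram $g$. For a subset $S$ of a group and $g\in\langle S\rangle$, the \emph{word length} $|g|_S$ is the least $n$ such that $g$ is a product of $n$ elements of $S\cup S^{-1}$. The first length comes with the group and is read off a picture. The second is the one that defines the large-scale geometry of the group, and it is a minimum over infinitely many words. A finitely generated diagram group $D(\mathcal P,w)$ satisfies the \emph{Burillo property} if the two agree up to a multiplicative constant: for every finite generating set $S$ there is $C\ge1$ such that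
\[
\tfrac1C\,\#(g)\le|g|_S\le C\,\#(g)\qquad\text{for all }g\in D(\mathcal P,w).
\]
The following question comes from \cite{Gen}.

\medskip
\noindent\textbf{Question.} \emph{Does there exist a finitely generated diagram group that does not satisfy the Burillo property?}
\medskip

The left inequality always holds, because $\#$ is subadditive. For the right one, recall that $D(\mathcal P,w)$ is the fundamental group of a $2$-complex whose vertices are words, the Squier complex, and that $\#(g)$ is the length of a shortest loop in the class $g$ (Section~\ref{sec:squier}). If only finitely many words are equal to $w$ modulo $\mathcal R$, the relevant component is finite and the inequality is immediate (Section~\ref{sec:F}). For a noncompact space with finitely generated fundamental group there is no such principle. In the quotient of the hyperbolic plane by $z\mapsto z+1$, the shortest loop at $i$ in the class $n\in\mathbb Z$ has length $\operatorname{arccosh}(1+n^2/2)$, of order $\log n$, because it takes a shortcut through the cusp. One might expect long words to play the role of the cusp for a suitable presentation, and so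 guess that a counterexample exists. It does not.

\begin{theorem}\label{thm:main}
Every finitely generated diagram group $D(\mathcal P,w)$ satisfies the Burillo property.
\end{theorem}

Here $\mathcal P$ is any presentation, finite or infinite, and $w$ is any baseword for which the group is finitely generated. For finitely generated subgroups the picture is different, and the shortcuts feared above do occur.

\begin{theorem}\label{thm:sub}
Let $\mathcal P$ and $w$ be arbitrary.
\begin{enumerate}
\item[(a)] For every finitely generated subgroup $G\le D(\mathcal P,w)$, with $D(\mathcal P,w)$ not assumed finitely generated, there are a finite set $S\subset D(\mathcal P,w)$ with $G\le\langle S\rangle$ and a constant $C\ge1$ such that $\frac1C\#(g)\le|g|_S\le C\#(g)$ for all $g\in G$.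
\item[(b)] In \textup{(a)} one cannot in general take $\langle S\rangle=G$: there is a finitely generated subgroup of Thompson's group $F=D(\langle x\mid x=x^2\rangle,x)$ whose word length is not biLipschitz equivalent to $\#$.
\end{enumerate}
\end{theorem}

Theorems~\ref{thm:main} and~\ref{thm:sub}(a) follow from an explicit bound, Theorem~\ref{thm:labels}, which also characterizes finite generation. Its proof has three ingredients. First, an application of a relation $s\to t$ inside a word $UsV$ is recorded only through $\{s,t\}$ and the semigroup elements represented by $U$ and $V$; finite generation implies that finitely many such records suffice for all shortest loops (Section~\ref{sec:labels}). Second, a loop is read with a cut that moves along the successive words, and each elementary step, applying a relation at the cut or moving the cut by one letter, contributes one generator that depends only on such a record (Section~\ref{sec:cuts}). Third, the cells can be ordered so that the cut travels a distance linear in their number (Section~\ref{sec:bound}). Section~\ref{sec:F} carries out the method by hand for $F$.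

\section{Loops in the Squier complex}\label{sec:squier}

Let $M$ be the semigroup presented by $\mathcal P$ with an identity $1$ adjoined, and let $[X]\in M$ be the class of a word $X\in\Sigma^*$. Both sides of each relation are nonempty, so $[X]=1$ if and only if $X$ is the empty word $\varnothing$.

Let $\Gamma$ be the graph with vertex set $\Sigma^*$ and with an edge $e=(U,s\to t,V)$ from $UsV$ to $UtV$ for all $U,V\in\Sigma^*$ and all $s,t$ such that $s=t$ or $t=s$ is in $\mathcal R$. Its inverse is $e^{-1}=(U,t\to s,V)$, and its \emph{position} is $|U|$. Two words have the same class in $M$ if and only if they lie in the same component of $\Gamma$. Paths are composed from left to right, and $p\colon A\to B$ means that $p$ runs from $A$ to $B$. For a path $p$ and words $A,B$, the \emph{translate} $A\cdot p\cdot B$ is obtained by replacing each edge $(U,s\to t,V)$ of $p$ with $(AU,s\to t,VB)$.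

Two relations applied to disjoint subwords can be applied in either order. This is the \emph{swap}, a move on paths that may be used in both directions:
\[
(A,s\to t,Bs'C)\,(AtB,s'\to t',C)\;\longleftrightarrow\;(AsB,s'\to t',C)\,(A,s\to t,Bt'C).
\]
The \emph{Squier complex} is obtained from $\Gamma$ by attaching a square for each swap. Thus homotopy of edge paths, written $\simeq$, is generated by swaps and by insertion and deletion of subpaths $ee^{-1}$. For paths $p\colon A\to A'$ and $q\colon B\to B'$ we have the \emph{interchange law}
\begin{equation}\label{eq:inter}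
(p\cdot B)(A'\cdot q)\simeq(A\cdot q)(p\cdot B').
\end{equation}
If $p=(A_1,s\to t,A_2)$ and $q=(B_1,s'\to t',B_2)$ are single edges, this is the swap with middle word $A_2B_1$. In general one moves each edge of $q$ past each edge of $p$, using $|p|\,|q|$ swaps.

A path $p=e_1\cdots e_m$ through nonempty words $W_0,\dots,W_m$, with $e_k=(U_k,s_k\to t_k,V_k)$, determines a $(W_0,W_m)$-diagram $\Delta(p)$ with cells $\pi_1,\dots,\pi_m$. Start with a directed path $P_0$ labeled $W_0$. Given the path $P_{k-1}$ labeled $W_{k-1}=U_ks_kV_k$, glue below it a cell $\pi_k$ whose top path is the subpath labeled $s_k$ and whose bottom path, labeled $t_k$, consists of new edges; let $P_k$ be obtained from $P_{k-1}$ by replacing the top path of $\pi_k$ with its bottom path. We call the $P_k$ \emph{levels}. An edge that leaves the level never returns, so each edge lies on the top path of at most one cell. We use the following facts from \cite{GS97}. Every diagram has the form $\Delta(p)$. A swap does not change the diagram (it exchanges the numbers of two cells), and deleting $ee^{-1}$ cancels a dipole. Sending a loop $p$ at $w$ to the reduced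 form of $\Delta(p)$ identifies the group of homotopy classes of loops at $w$ with $D(\mathcal P,w)$.

A homotopy between two loops may pass through longer loops with new edges. The next lemma says that shortening a loop never requires this.

\begin{lemma}\label{lem:reduce}
Let $p$ be a loop at $w$ representing $g$. Then $p$ can be transformed, by swaps and deletions of subpaths $ee^{-1}$ only, into a loop of length $\#(g)$.
\end{lemma}

\begin{proof}
We use induction on the length $m$ of $p=e_1\cdots e_m$. If $\Delta(p)$ is reduced, then by uniqueness of reduced forms it is the reduced diagram of $g$, so $m=\#(g)$.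

Otherwise let $(\pi_i,\pi_j)$ be a dipole, and let $Q$ be the bottom path of $\pi_i$, which is the top path of $\pi_j$. The edges of $Q$ are created at step $i$ and lie on $P_{j-1}$, so $i<j$. They lie on the top path of no cell other than $\pi_j$. Suppose $j>i+1$ and write $e_i=(U,s\to t,V)$. The top path of $\pi_{i+1}$ is a subpath of $P_i$ with no edge in the nonempty subpath $Q$, so the subword replaced by $e_{i+1}$ lies entirely in the factor $U$ or entirely in the factor $V$ of $UtV$. Hence $e_ie_{i+1}$ is one side of a swap. After the swap the diagram is the same and the first cell of the dipole has number $i+1$. Repeating this, we reach $j=i+1$. Then $e_{i+1}$ replaces the subword $t$ of $UtV$ by the top label $s$ of $\pi_i$, that is, $e_{i+1}=e_i^{-1}$. Deleting $e_ie_{i+1}$ gives a loop of length $m-2$ representing $g$.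
\end{proof}

Since swaps and deletions do not increase length, $\#(g)$ is the minimal length of a loop at $w$ representing $g$. Therefore $\#(g)=0$ only for $g=1$, $\#(g^{-1})=\#(g)$ and $\#(gh)\le\#(g)+\#(h)$. For every finite $S\subset D(\mathcal P,w)$ this gives the easy inequality
\begin{equation}\label{eq:easy}
\#(g)\le\Bigl(\max_{a\in S}\#(a)\Bigr)|g|_S\qquad\text{for all }g\in\langle S\rangle .
\end{equation}

\section{The method in Thompson's group $F$}\label{sec:F}

The standard way to write a loop as a product of generators is to telescope. Choose a path $\rho_W\colon W\to w$ for each vertex $W$ in the component of $w$, with $\rho_w$ trivial. For a loop $e_1\cdots e_n$ with vertices $W_0=w,W_1,\dots,W_n=w$,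
\begin{equation}\label{eq:tele}
e_1\cdots e_n\simeq\prod_{i=1}^n\rho_{W_{i-1}}^{-1}\,e_i\,\rho_{W_i}.
\end{equation}
Let $S$ be the set of classes of the loops $\rho_W^{-1}e\rho_{W'}$, one for each edge $e\colon W\to W'$ of the component. Applying \eqref{eq:tele} to a shortest loop gives $|g|_S\le\#(g)$. If the component has finitely many vertices, it has finitely many edges, so $S$ is finite and the Burillo property follows. The difficulty is that $S$ is usually infinite.

Take $\mathcal P=\langle x\mid x=x^2\rangle$ and $w=x$. The vertices are the words $x^n$ with $n\ge1$, and every edge has the form $x^i\cdot\delta^{\pm1}\cdot x^j$, where $\delta=(\varnothing,x\to x^2,\varnothing)$. Let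
\[
\theta=\delta\,(x\cdot\delta)\,(\delta^{-1}\cdot x)\,\delta^{-1},
\]
the loop whose diagram is Figure~\ref{fig:theta}. Define paths $\lambda_n,\mu_n\colon x^n\to x$ that contract $x^n$ from the left and from the right: $\lambda_1,\mu_1$ are trivial, $\lambda_{n+1}=(\lambda_n\cdot x)\delta^{-1}$ and $\mu_{n+1}=(x\cdot\mu_n)\delta^{-1}$.

\subsection*{One path for each word}
Take $\rho_{x^n}=\mu_n$. For $j\ge1$, the interchange law gives $(\delta\cdot x^j)(x^2\cdot\mu_j)\simeq(x\cdot\mu_j)(\delta\cdot x)$, hence
\begin{equation}\label{eq:Fedge}
\mu_{1+j}^{-1}(\delta\cdot x^j)\mu_{2+j}=\delta\,(x\cdot\mu_j)^{-1}(\delta\cdot x^j)(x^2\cdot\mu_j)(x\cdot\delta^{-1})\,\delta^{-1}\simeq\delta(\delta\cdot x)(x\cdot\delta^{-1})\delta^{-1}=\theta^{-1}.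
\end{equation}
For $j=0$ the left side is $\delta\delta^{-1}$, which is trivial. Induction on $i$ gives $\mu_{i+m}=(x^i\cdot\mu_m)\mu_{i+1}$ for $m\ge1$. So the factor of \eqref{eq:tele} for the edge $x^i\cdot\delta\cdot x^j$ is trivial if $j=0$, and if $j\ge1$ it is $\theta_i^{-1}$, where
\[
\theta_i=\mu_{i+1}^{-1}(x^i\cdot\theta)\mu_{i+1}=\delta(x\cdot\delta)\cdots(x^{i+1}\cdot\delta)\;(x^i\cdot\delta^{-1}\cdot x)\;(x^i\cdot\delta^{-1})\cdots(x\cdot\delta^{-1})\delta^{-1}.
\]
The diagram of $\theta_i$ is reduced. Indeed, all expansions precede all contractions, so a dipole would be an expanding cell whose bottom path is the top path of a contracting cell. For each expanding cell but the last, the right bottom edge is the top path of the next expanding cell. The bottom path of the last one consists of the letters $i+2$ and $i+3$ of $x^{i+3}$, and the letter $i+2$ is removed by the cell whose top path consists of the letters $i+1$ and $i+2$. So $\#(\theta_i)=2i+4$ and the generating set is infinite.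

The factor has forgotten $j$, because the part of the word to the right of the edge is contracted independently of the edge. It remembers $i$, because the left part is not. To forget $i$ as well, the path back to $w$ must depend on where the edge acts.

\subsection*{One path for each word with a cut}
For the word $x^{i+j}$ cut after the $i$-th letter, contract the two sides separately and then merge them:
\[
\rho(i|j)=(\lambda_i\cdot x^j)(x\cdot\mu_j)\,\delta^{-1}\quad(i,j\ge1),\qquad\rho(0|j)=\mu_j,\qquad\rho(i|0)=\lambda_i .
\]
There are now two kinds of elementary steps. \emph{Apply the edge $x^i\cdot\delta\cdot x^j$ with the cut at $i$.} For $i\ge1$ and $q=\delta\cdot x^j$, the interchange law gives $(x^i\cdot q)(\lambda_i\cdot x^{2+j})\simeq(\lambda_i\cdot x^{1+j})(x\cdot q)$, so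
\[
\rho(i|1+j)^{-1}(x^i\cdot q)\,\rho(i|2+j)\simeq\delta\,\bigl(x\cdot(\mu_{1+j}^{-1}\,q\,\mu_{2+j})\bigr)\,\delta^{-1}.
\]
By \eqref{eq:Fedge} this is $\delta(x\cdot\theta^{-1})\delta^{-1}=\theta_1^{-1}$ if $j\ge1$, and it is trivial if $j=0$. For $i=0$ the loop is the one in \eqref{eq:Fedge}. \emph{Move the cut one letter to the right.} For $i,j\ge1$,
\begin{align*}
\rho(i|1+j)&=(\lambda_i\cdot x^{1+j})(x^2\cdot\mu_j)\,(x\cdot\delta^{-1})\delta^{-1},\\
\rho(i+1|j)&=(\lambda_i\cdot x^{1+j})(\delta^{-1}\cdot x^j)(x\cdot\mu_j)\delta^{-1}\simeq(\lambda_i\cdot x^{1+j})(x^2\cdot\mu_j)\,(\delta^{-1}\cdot x)\delta^{-1},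
\end{align*}
so $\rho(i|1+j)^{-1}\rho(i+1|j)\simeq\theta$. If $i=0$ or $j=0$, the paths $\rho(i|1+j)$ and $\rho(i+1|j)$ are equal and the move costs nothing.

To read a loop, start and end with the cut at $0$, and before each edge move the cut, letter by letter, to the position of that edge. The loops attached to these steps telescope as in \eqref{eq:tele}, and each is $1$, $\theta^{\pm1}$ or $\theta_1^{\pm1}$. For the loop $\theta_2$:
\[
\begin{array}{c|c|c|c|c}
\text{word}&\text{cut moves}&\text{factor}&\text{edge}&\text{factor}\\ \hline
x&0\to0&1&\delta&1\\
x^2&0\to1&1&x\cdot\delta&1\\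
x^3&1\to2&\theta&x^2\cdot\delta&1\\
x^4&2\to3&\theta&x^3\cdot\delta&1\\
x^5&3\to2&\theta^{-1}&x^2\cdot\delta^{-1}\cdot x&\theta_1\\
x^4&2\to2&1&x^2\cdot\delta^{-1}&1\\
x^3&2\to1&\theta^{-1}&x\cdot\delta^{-1}&1\\
x^2&1\to0&1&\delta^{-1}&1
\end{array}
\]
Thus $\theta_2\simeq\theta\theta\theta^{-1}\theta_1\theta^{-1}\simeq\theta\theta_1\theta^{-1}$.

Two generators now suffice, at the price of the motion of the cut, and this price can be quadratic. Go from $x$ to $x^n$, then expand alternately the first and the last letter, $n$ times in all, then return to $x$. This loop has length $4n-2$, and the cut crosses a word of length at least $n$ between consecutive expansions, so it travels at least $(n-1)^2$ letters. But these expansions commute: after swaps all the expansions on the left come first, and the cut crosses the word once. Section~\ref{sec:bound} shows that a good order always exists.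

The other point to generalize is finiteness. In $F$ the factors depend only on whether $x^i$ and $x^j$ are empty, that is, on their classes in $M=\{1,[x]\}$. In general $M$ is infinite, and we must show that finitely many classes matter.

\section{Labels}\label{sec:labels}

The \emph{label} of an edge $e=(U,s\to t,V)$ is
\[
\ell(e)=([U],\{s,t\},[V]).
\]
Thus $\ell(e^{-1})=\ell(e)$, and $[U][s][V]=[w]$ if $e$ lies in the component of $w$. The point of the definition is that \emph{swaps preserve the set of labels of a path}. In the swap displayed in Section~\ref{sec:squier}, the labels on the left are $([A],\{s,t\},[Bs'C])$ and $([AtB],\{s',t'\},[C])$, those on the right are $([AsB],\{s',t'\},[C])$ and $([A],\{s,t\},[Bt'C])$, and these agree because $[s]=[t]$ and $[s']=[t']$.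

For a set $H$ of labels, let $D_H$ be the set of $g\in D(\mathcal P,w)$ that are represented by some loop at $w$ of length exactly $\#(g)$ all of whose labels lie in $H$. If $H$ is finite, let $K_H\ge1$ be the maximal length of the words $s,t$ occurring in the labels of $H$, with $K_H=1$ if $H=\varnothing$.

\begin{lemma}\label{lem:DH}
\begin{enumerate}
\item[(a)] If $g$ is represented by a loop at $w$, of any length, all of whose labels lie in $H$, then $g\in D_H$.
\item[(b)] For every finitely generated subgroup $G\le D(\mathcal P,w)$ there is a finite set $H$ of labels of edges in the component of $w$ with $G\subseteq D_H$.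
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:reduce} to the loop. Swaps preserve the set of labels and deletions can only shrink it.

(b) Let $g_1,\dots,g_k$ generate $G$, fix loops $p_i$ at $w$ representing $g_i$, and let $H$ be the finite set of labels of the edges of the $p_i$. Every $g\in G$ is represented by a concatenation of loops $p_i^{\pm1}$, whose labels lie in $H$. Apply (a).
\end{proof}

By (a), $D_H$ is a subgroup. Part (b) is the only place where finite generation enters the proofs of Theorems~\ref{thm:main} and~\ref{thm:sub}(a). A shortest loop for $g\in G$ may visit words much longer than those on the $p_i$, but it uses no new label.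

\begin{theorem}\label{thm:labels}
Let $\mathcal P$ and $w$ be arbitrary.
\begin{enumerate}
\item[(a)] For every finite set $H$ of labels of edges in the component of $w$, there is a finite set $S_H\subset D(\mathcal P,w)$ with $D_H\subseteq\langle S_H\rangle$ and
\[
|g|_{S_H}\le(2K_H-1)\,\#(g)+2|w|-2\qquad\text{for all }g\in D_H .
\]
\item[(b)] The following are equivalent: \textup{(i)} $D(\mathcal P,w)$ is finitely generated; \textup{(ii)} $D(\mathcal P,w)=D_H$ for some finite $H$; \textup{(iii)} $D(\mathcal P,w)$ has a finite generating set $S$ and constants $A,B$ with $|g|_S\le A\,\#(g)+B$ for all $g$.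
\end{enumerate}
\end{theorem}

\begin{example}\label{ex:ray}
A finite presentation can have infinitely many labels. For $\langle x,a\mid xa=a\rangle$ and $w=a$, the component of $w$ is the ray with edges $(x^n,a\to xa,\varnothing)$. The classes $[x^n]$ are distinct because no relation applies to $x^n$, so the labels are distinct; the group is trivial and equals $D_\varnothing$. Now add letters $b,c$ and relations $a=b$, $b=c$, $c=a$. The vertices are $x^na$, $x^nb$, $x^nc$. No swap is possible, since each relation involves the unique letter other than $x$. The component is a ray with a triangle at each vertex, and the group is free of infinite rank. Each label belongs to one edge and its inverse, so for finite $H$ the loops with labels in $H$ stay in a finite subgraph and $D_H$ is a proper subgroup.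
\end{example}

\section{Reading a loop with a moving cut}\label{sec:cuts}

In this section $\mathcal P$ and $w$ are arbitrary and no finiteness is assumed. We construct paths $\rho(X|Y)\colon XY\to w$ for all words $X,Y$ with $[XY]=[w]$. The design follows Section~\ref{sec:F}. The two sides are brought to standard words separately, so that the interchange law applies. Each side is treated one letter at a time, from the end of the word toward the cut, so that the paths for neighboring cuts differ only in a final part that depends on classes in $M$.

For each $\gamma\in M$ choose a word $r_\gamma$ with $[r_\gamma]=\gamma$; thus $r_1=\varnothing$. For $\alpha,\beta\in M$ and $x\in\Sigma$ choose paths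
\[
\lambda_{\alpha,x}\colon r_\alpha x\to r_{\alpha[x]},\qquad\mu_{x,\beta}\colon x\,r_\beta\to r_{[x]\beta},
\]
which exist because the endpoints have the same class. For $X\in\Sigma^*$ define $\lambda_X\colon X\to r_{[X]}$ by letting $\lambda_\varnothing$ be trivial and $\lambda_{Xx}=(\lambda_X\cdot x)\lambda_{[X],x}$. For $s\in\Sigma^*$ and $\beta\in M$ define $\mu_{s,\beta}\colon s\,r_\beta\to r_{[s]\beta}$ by letting $\mu_{\varnothing,\beta}$ be trivial and $\mu_{xs,\beta}=(x\cdot\mu_{s,\beta})\mu_{x,[s]\beta}$. Put $\mu_Y=\mu_{Y,1}\colon Y\to r_{[Y]}$. Then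
\begin{equation}\label{eq:mu}
\mu_{sV}=(s\cdot\mu_V)\,\mu_{s,[V]}\qquad(s,V\in\Sigma^*),
\end{equation}
by induction on $|s|$, since $\mu_{xsV}=(x\cdot\mu_{sV})\mu_{x,[sV]}=(xs\cdot\mu_V)(x\cdot\mu_{s,[V]})\mu_{x,[s][V]}=(xs\cdot\mu_V)\mu_{xs,[V]}$. Finally, for each pair $(\alpha,\beta)$ with $\alpha\beta=[w]$ choose a path $c_{\alpha,\beta}\colon w\to r_\alpha r_\beta$, taking $c_{1,[w]}=\mu_w$. For $[XY]=[w]$ put
\[
\rho(X|Y)=(\lambda_X\cdot Y)\,(r_{[X]}\cdot\mu_Y)\,c_{[X],[Y]}^{-1}.
\]
The choice of $c_{1,[w]}$ makes $\rho(\varnothing|w)=\mu_w\mu_w^{-1}$ homotopically trivial.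

For $x\in\Sigma$ and $\alpha,\beta\in M$ with $\alpha[x]\beta=[w]$, and for each label $(\alpha,\{s,t\},\beta)$ of an edge in the component of $w$, define loops at $w$ by
\begin{align*}
\theta(\alpha,x,\beta)&=c_{\alpha,[x]\beta}\,(r_\alpha\cdot\mu_{x,\beta})^{-1}\,(\lambda_{\alpha,x}\cdot r_\beta)\,c_{\alpha[x],\beta}^{-1},\\
\eta(\alpha,s\to t,\beta)&=c_{\alpha,[s]\beta}\,(r_\alpha\cdot\mu_{s,\beta})^{-1}\,(r_\alpha,s\to t,r_\beta)\,(r_\alpha\cdot\mu_{t,\beta})\,c_{\alpha,[t]\beta}^{-1}.
\end{align*}
The first passes through $r_\alpha x\,r_\beta$ and compares absorbing $x$ to the right with absorbing it to the left. The second applies $s\to t$ between the standard words $r_\alpha$ and $r_\beta$. We use the same symbols for their classes in $D(\mathcal P,w)$.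

\begin{lemma}[moving the cut]\label{lem:move}
If $x\in\Sigma$ and $[XxY]=[w]$, then $\rho(X|xY)^{-1}\rho(Xx|Y)\simeq\theta([X],x,[Y])$.
\end{lemma}

\begin{proof}
Put $\alpha=[X]$, $\beta=[Y]$ and $q=(\lambda_X\cdot xY)(r_\alpha x\cdot\mu_Y)\colon XxY\to r_\alpha x\,r_\beta$. Since $\mu_{xY}=(x\cdot\mu_Y)\mu_{x,\beta}$, we have $\rho(X|xY)=q\,(r_\alpha\cdot\mu_{x,\beta})\,c_{\alpha,[x]\beta}^{-1}$. By the definition of $\lambda_{Xx}$ and by \eqref{eq:inter} applied to $\lambda_{\alpha,x}$ and $\mu_Y$,
\[
\rho(Xx|Y)=(\lambda_X\cdot xY)\,(\lambda_{\alpha,x}\cdot Y)(r_{\alpha[x]}\cdot\mu_Y)\,c_{\alpha[x],\beta}^{-1}\simeq q\,(\lambda_{\alpha,x}\cdot r_\beta)\,c_{\alpha[x],\beta}^{-1}.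
\]
In $\rho(X|xY)^{-1}\rho(Xx|Y)$ the path $q$ cancels, and $\theta(\alpha,x,\beta)$ remains.
\end{proof}

\begin{lemma}[applying a relation at the cut]\label{lem:edge}
If $e=(U,s\to t,V)$ lies in the component of $w$, then $\rho(U|sV)^{-1}\,e\,\rho(U|tV)\simeq\eta([U],s\to t,[V])$.
\end{lemma}

\begin{proof}
Put $\alpha=[U]$, $\beta=[V]$ and $q=(\lambda_U\cdot sV)(r_\alpha s\cdot\mu_V)\colon UsV\to r_\alpha s\,r_\beta$. By \eqref{eq:mu}, $\rho(U|sV)=q\,(r_\alpha\cdot\mu_{s,\beta})\,c_{\alpha,[s]\beta}^{-1}$ and
\[
e\,\rho(U|tV)=(U,s\to t,V)\,(\lambda_U\cdot tV)\,(r_\alpha t\cdot\mu_V)\,(r_\alpha\cdot\mu_{t,\beta})\,c_{\alpha,[t]\beta}^{-1}.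
\]
We move the edge to the right by two uses of \eqref{eq:inter}. The paths $\lambda_U$ and $(\varnothing,s\to t,V)$ give $(U,s\to t,V)(\lambda_U\cdot tV)\simeq(\lambda_U\cdot sV)(r_\alpha,s\to t,V)$. The paths $(r_\alpha,s\to t,\varnothing)$ and $\mu_V$ give $(r_\alpha,s\to t,V)(r_\alpha t\cdot\mu_V)\simeq(r_\alpha s\cdot\mu_V)(r_\alpha,s\to t,r_\beta)$. Hence
\[
e\,\rho(U|tV)\simeq q\,(r_\alpha,s\to t,r_\beta)\,(r_\alpha\cdot\mu_{t,\beta})\,c_{\alpha,[t]\beta}^{-1},
\]
and again $q$ cancels.
\end{proof}

The cut sits at the left end of the replaced subword, so applying $e$ does not change its distance $|U|$ from the beginning of the word. For a loop $p=e_1\cdots e_n$ at $w$ with $n\ge1$ and with $e_i$ at position $k_i$, the total distance traveled by the cut is therefore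
\[
d(p)=k_1+\sum_{i=1}^{n-1}|k_{i+1}-k_i|+k_n .
\]

\begin{proposition}\label{prop:factor}
Let $p=e_1\cdots e_n$ be a loop at $w$ with $n\ge1$, vertices $W_0=w,W_1,\dots,W_n=w$ and edges $e_i=(U_i,s_i\to t_i,V_i)$. The class of $p$ is a product of $n+d(p)$ factors, namely the $n$ elements $\eta([U_i],s_i\to t_i,[V_i])$ and $d(p)$ elements of the form $\theta([X],x,[Y])^{\pm1}$ with $XxY\in\{W_0,\dots,W_n\}$.
\end{proposition}

\begin{proof}
Write $\rho_i(k)=\rho(X|Y)$, where $XY=W_i$ and $|X|=k$. Put $k_0=k_{n+1}=0$ and $k_i=|U_i|$ for $1\le i\le n$. Since $\rho_0(0)=\rho_n(0)=\rho(\varnothing|w)$ is homotopically trivial,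
\[
p\simeq\bigl[\rho_0(k_0)^{-1}\rho_0(k_1)\bigr]\prod_{i=1}^n\Bigl(\bigl[\rho_{i-1}(k_i)^{-1}e_i\,\rho_i(k_i)\bigr]\bigl[\rho_i(k_i)^{-1}\rho_i(k_{i+1})\bigr]\Bigr),
\]
because the right side telescopes to $\rho_0(0)^{-1}\,p\,\rho_n(0)$. The bracket containing $e_i$ is $\eta([U_i],s_i\to t_i,[V_i])$ by Lemma~\ref{lem:edge}. For $k\le k'$ we have $\rho_i(k)^{-1}\rho_i(k')\simeq\prod_{j=k}^{k'-1}\rho_i(j)^{-1}\rho_i(j+1)$, which by Lemma~\ref{lem:move} is a product of $k'-k$ elements $\theta([X],x,[Y])$ with $XxY=W_i$; for $k>k'$ take inverses. The number of these factors is $\sum_{i=0}^n|k_{i+1}-k_i|=d(p)$.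
\end{proof}

\section{Finitely many generators and linear length}\label{sec:bound}

Fix a finite set $H$ of labels of edges in the component of $w$, and put $K=K_H$. For a loop with labels in $H$, the factors $\eta$ in Proposition~\ref{prop:factor} range over a finite set. Two things remain: the factors $\theta$ must also range over a finite set, although the words $W_i$ can be arbitrarily long, and $d(p)$ must be linear in $n$.

\subsection*{Letter types}
The \emph{type} of an occurrence of a letter $x$ in a word $W=XxY$ is the triple $([X],x,[Y])$. An occurrence keeps its type when a relation is applied elsewhere in the word, so new types appear only where new letters are created. Accordingly, let $T_H$ be the finite set consisting of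
\begin{itemize}
\item the triples $([X],x,[Y])$ with $XxY=w$, and
\item the triples $(\alpha[s'],x,[s'']\beta)$ with $(\alpha,\{s,t\},\beta)\in H$ and $s'xs''\in\{s,t\}$, where $s',s''$ may be empty.
\end{itemize}
Every $(\alpha',x,\beta')\in T_H$ satisfies $\alpha'[x]\beta'=[w]$, because $\alpha[s]\beta=\alpha[t]\beta=[w]$ for labels in $H$.

\begin{lemma}\label{lem:types}
If a path starts at $w$ and all its labels lie in $H$, then every occurrence of a letter in every vertex of the path has type in $T_H$.
\end{lemma}

\begin{proof}
This holds for $w$. Suppose that it holds for $UsV$ and that $(U,s\to t,V)$ has label in $H$. Let $UtV=XxY$. If the occurrence lies in $t$, say $t=t'xt''$, $X=Ut'$ and $Y=t''V$, its type $([U][t'],x,[t''][V])$ is in $T_H$ by the second clause. If it lies in $U$, say $U=XxU'$ and $Y=U'tV$, then $[Y]=[U'sV]$, so its type is that of the occurrence $X\,x\,(U'sV)$ in $UsV$. If it lies in $V$, say $V=V'xY$ and $X=UtV'$, then $[X]=[UsV']$, so its type is that of the occurrence $(UsV')\,x\,Y$ in $UsV$.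
\end{proof}

Let $S_H\subset D(\mathcal P,w)$ be the finite set of the elements $\theta(\alpha,x,\beta)$ with $(\alpha,x,\beta)\in T_H$ and the elements $\eta(\alpha,s\to t,\beta)$ with $(\alpha,\{s,t\},\beta)\in H$.

\subsection*{The leftmost order}
If an edge acts far to the left of the preceding one, the two act on disjoint subwords and can be swapped. So we choose the order in which edges on the left come as early as possible. In that order the cut moves left by a bounded amount at each step, and its moves to the right are paid for by these, since it ends inside $w$.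

\begin{lemma}\label{lem:left}
Let $g\in D_H$ with $n=\#(g)\ge1$. Then $g$ is represented by a loop $p$ at $w$ of length $n$, with all labels in $H$, such that $d(p)\le2(n-1)(K-1)+2(|w|-1)$.
\end{lemma}

\begin{proof}
Consider the loops of length $n$ at $w$ that represent $g$ and have all labels in $H$. This set is nonempty because $g\in D_H$, and it is closed under swaps. The lexicographic order on $\mathbb N^n$ is a well-order, so we can choose in the set a loop $p=e_1\cdots e_n$, with $e_i=(U_i,s_i\to t_i,V_i)$, whose sequence of positions $(k_1,\dots,k_n)$ is lexicographically minimal.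

We claim that $k_{i+1}\ge k_i-(K-1)$ for $1\le i<n$. Suppose instead that $k_{i+1}\le k_i-K$. Since $\ell(e_{i+1})\in H$, we have $|s_{i+1}|\le K$, so $|U_{i+1}s_{i+1}|\le|U_i|$. Both $U_{i+1}s_{i+1}$ and $U_i$ are prefixes of $U_it_iV_i=U_{i+1}s_{i+1}V_{i+1}$. Hence $U_i=As_{i+1}B$ with $A=U_{i+1}$, and
\[
e_ie_{i+1}=(As_{i+1}B,\,s_i\to t_i,\,V_i)\,(A,\,s_{i+1}\to t_{i+1},\,Bt_iV_i).
\]
This swaps to $(A,s_{i+1}\to t_{i+1},Bs_iV_i)(At_{i+1}B,s_i\to t_i,V_i)$. The new loop has the same first $i-1$ positions and $i$-th position $|A|=k_{i+1}<k_i$, which contradicts minimality.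

Let $d_-$ be the sum of $k_i-k_{i+1}$ over the $i$ with $k_{i+1}<k_i$, and $d_+$ the sum of $k_{i+1}-k_i$ over the other $i<n$. Then $d_-\le(n-1)(K-1)$ by the claim, and $d_+-d_-=k_n-k_1$. Therefore $d(p)=k_1+d_++d_-+k_n=2d_-+2k_n$. Finally $k_n\le|w|-1$, because $U_nt_nV_n=w$ and $t_n\ne\varnothing$.
\end{proof}

The finiteness of $H$ is used here through $K$: an edge whose subword $s_{i+1}$ overlaps $t_i$ cannot be swapped with $e_i$, and it may start $|s_{i+1}|-1$ letters to the left. This is what allows infinite presentations, in which the lengths of relations may be unbounded.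

\begin{proof}[Proof of Theorem~\ref{thm:labels}\textup{(a)}]
Let $g\in D_H$ and $n=\#(g)$. If $n=0$, then $g=1$ and the bound holds since $|w|\ge1$. If $n\ge1$, apply Proposition~\ref{prop:factor} to the loop $p$ of Lemma~\ref{lem:left}. The factors $\eta$ lie in $S_H$ because the labels of $p$ lie in $H$, and the factors $\theta^{\pm1}$ lie in $S_H\cup S_H^{-1}$ by Lemma~\ref{lem:types}. Hence $g\in\langle S_H\rangle$ and
\[
|g|_{S_H}\le n+2(n-1)(K-1)+2(|w|-1)\le(2K-1)n+2|w|-2.\qedhere
\]
\end{proof}

\begin{example}
For $F$, let $H$ be the set of all four labels $(\alpha,\{x,x^2\},\beta)$ with $\alpha,\beta\in\{1,[x]\}$. Then $D_H=F$, $K=2$ and $|w|=1$. With the paths $\rho(i|j)$ of Section~\ref{sec:F} every factor is $1$, $\theta^{\pm1}$ or $\theta_1^{\pm1}$. So $S=\{\theta,\theta_1\}$ generates $F$, and with \eqref{eq:easy} and $\#(\theta)=4$, $\#(\theta_1)=6$ we get $\frac16\#(g)\le|g|_S\le3\#(g)$ for all $g\in F$.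
\end{example}

\section{The Burillo property and finite generation}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:sub}\textup{(a)}]
By Lemma~\ref{lem:DH}(b), $G\subseteq D_H$ for a finite set $H$ of labels of edges in the component of $w$. Put $S=S_H$. By Theorem~\ref{thm:labels}(a), $G\le\langle S\rangle$ and $|g|_S\le(2K_H-1)\#(g)+2|w|-2$ for $g\in G$. If $g\ne1$, then $\#(g)\ge1$, so $|g|_S\le(2K_H+2|w|)\#(g)$; for $g=1$ both sides vanish. The other inequality is \eqref{eq:easy}. Let $C$ be the largest of $2K_H+2|w|$ and the numbers $\#(a)$, $a\in S$.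
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $D=D(\mathcal P,w)$ be generated by the finite set $S$. Theorem~\ref{thm:sub}(a) with $G=D$ gives a finite set $S'\subset D$ that generates $D$ and a constant $C'$ with $|g|_{S'}\le C'\#(g)$ for all $g\in D$. Rewriting each element of $S'$ in terms of $S$ gives $|g|_S\le\bigl(\max_{a\in S'}|a|_S\bigr)|g|_{S'}$, so $|g|_S$ is at most a constant times $\#(g)$. The other inequality is \eqref{eq:easy} for $S$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:labels}\textup{(b)}]
(i)$\Rightarrow$(ii) is Lemma~\ref{lem:DH}(b) with $G=D(\mathcal P,w)$. For (ii)$\Rightarrow$(iii), remove from $H$ the labels that belong to no edge in the component of $w$; they do not occur on loops at $w$, so $D_H$ is unchanged. Part (a) gives $D(\mathcal P,w)=D_H\subseteq\langle S_H\rangle\subseteq D(\mathcal P,w)$ together with the required bound for $S=S_H$. Finally, (iii) contains (i).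
\end{proof}

\section{A subgroup of $F$ on which the two lengths differ}\label{sec:distort}

The generators $\theta$ and $\eta$ are built from arbitrary connecting paths, and nothing forces them into a given subgroup $G$. When $G$ is the whole group this costs nothing. For a proper subgroup it cannot be repaired: if $G\le G'\le D(\mathcal P,w)$ are finitely generated, then \eqref{eq:easy} bounds $\#$ on $G$ by the word length of $G'$, which may be much smaller than that of $G$. We take for $G'$ a wreath product.

Recall that $\mathbb Z\wr\mathbb Z=\mathbb Z[z^{\pm1}]\rtimes\mathbb Z$ is the set of pairs $(f,k)$, with $f$ a Laurent polynomial over $\mathbb Z$ and $k\in\mathbb Z$, under the product $(f,k)(f',k')=(f+z^kf',k+k')$. Put $\tau=(0,1)$ and $a=(1,0)$. Then $\tau^k(f,0)\tau^{-k}=(z^kf,0)$. Let $\|f\|_1$ be the sum of the absolute values of the coefficients of $f$.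

\begin{proof}[Proof of Theorem~\ref{thm:sub}\textup{(b)}]
The group $F$ contains a copy of $\mathbb Z\wr\mathbb Z$ \cite{GS99}; fix one. Let $b=(1-z,0)$ and $G=\langle\tau,b\rangle$. For $n\ge1$ let
\[
g_n=\bigl(n(1-z^n),0\bigr)=\bigl(f_n\cdot(1-z),0\bigr),\qquad f_n=n(1+z+\dots+z^{n-1}).
\]
Then $g_n=\prod_{i=0}^{n-1}\tau^ib^n\tau^{-i}\in G$. Also $g_n=a^n\cdot\tau^na^{-n}\tau^{-n}$, so $|g_n|_{\{a,\tau\}}\le4n$, and \eqref{eq:easy} gives $\#(g_n)\le Cn$ with $C=4\max\{\#(a),\#(\tau)\}$.

Consider a word in $\tau^{\pm1},b^{\pm1}$ representing $g_n$, and let $b^{\varepsilon_1},\dots,b^{\varepsilon_m}$, with $\varepsilon_i=\pm1$, be its letters $b^{\pm1}$ in order. Let $j_i$ be the sum of the exponents of the letters $\tau^{\pm1}$ that precede $b^{\varepsilon_i}$. By the product formula, the first coordinate of the element represented is $\sum_{i=1}^m\varepsilon_iz^{j_i}(1-z)$. Since $\mathbb Z[z^{\pm1}]$ is a domain, $f_n=\sum_{i=1}^m\varepsilon_iz^{j_i}$, and so $m\ge\|f_n\|_1=n^2$. Hence $|g_n|_{\{\tau,b\}}\ge n^2\ge\frac nC\#(g_n)$, and the word length $|\cdot|_{\{\tau,b\}}$ is not bounded above by a multiple of $\#$.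 The same holds for every finite generating set $S$ of $G$, because $|\cdot|_{\{\tau,b\}}\le\bigl(\max_{c\in S}|c|_{\{\tau,b\}}\bigr)|\cdot|_S$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gen} Anthony Genevois, \emph{An introduction to diagram groups}, arXiv:2211.12068 (2022).

\bibitem{GS97} Guba and Sapir, \emph{Diagram groups}, Mem. AMS 620, 1997.

\bibitem{GS99} Guba and Sapir, \emph{On subgroups of R.~Thompson's group $F$ and other diagram groups}, Sb. Math. 190, 1999.

\end{thebibliography}
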